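\title{A Gumbel law for quadratic forms of Wigner eigenvectors}

\begin{abstract}
Let $\mathbf u_1,\dots,\mathbf u_N$ be the eigenvectors of an $N\times N$ real symmetric Wigner matrix, and let $A$ be a diagonal matrix with a fixed number of fixed nonzero entries, the largest of which is positive. We prove that $\max_i\langle\mathbf u_i,A\mathbf u_i\rangle$, centered and scaled as for the columns of a Haar orthogonal matrix, converges in law to a Gumbel variable. This establishes a precise version of a conjecture of Erd\H{o}s and McKenna. The entries need only be independent and centered, with variance $1/N$ off the diagonal and with bounded normalized moments of all orders. We also show that the large values of the quadratic form, together with the corresponding eigenvalues, form a Poisson process in the limit. The proof replaces only the first $N^{1/4}$ rows and columns by Gaussian variables. This is few enough for a Lindeberg comparison with two matching moments, and it is enough symmetry to make the relevant eigenvector coordinates conditionally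 Gaussian.
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The largest quadratic form in a random basis}

Fix $k\in\mathbb N$ and nonzero real numbers $a_1\le\dots\le a_k=:a$ with $a>0$. Let $m=\#\{\alpha:a_\alpha=a\}$ be the multiplicity of the largest one, and let
\[
A=A_N=\operatorname{diag}(a_1,\dots,a_k,0,\dots,0)\in\mathbb R^{N\times N}.
\]
For an orthonormal basis $\mathbf u_1,\dots,\mathbf u_N$ of $\mathbb R^N$, with coordinates $u_i(\alpha)$, put
\[
q_i=N\langle\mathbf u_i,A\mathbf u_i\rangle=\sum_{\alpha\le k}a_\alpha\,Nu_i(\alpha)^2 .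
\]
The number $q_i$ is the weighted mass that $\mathbf u_i$ puts on the first $k$ coordinates, in units of $1/N$. The average of the $q_i$ is $\operatorname{Tr}A$ for every basis, and $\max_iq_i$ measures how strongly the most concentrated basis vector favors these coordinates.

Suppose first that the $\mathbf u_i$ are the columns of a Haar distributed orthogonal matrix, and take $k=1$, $a=1$. The first row of the matrix is uniform on the unit sphere, so $q_i=g_i^2\cdot N/|\mathbf g|^2$ with $\mathbf g=(g_1,\dots,g_N)$ a standard Gaussian vector. The Gaussian tail gives $\mathbb P(g_1^2>2t)\sim e^{-t}/\sqrt{\pi t}$ as $t\to\infty$. For $t=\log N-\frac12\log\log N-\frac12\log\pi+x$ this means $N\,\mathbb P(g_1^2>2t)\to e^{-x}$, and therefore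
\[
\mathbb P\big(\max_ig_i^2\le2t\big)=\big(1-\mathbb P(g_1^2>2t)\big)^N\longrightarrow\exp(-e^{-x}).
\]
The factor $N/|\mathbf g|^2$ is $1+O(N^{-1/2})$ in probability and multiplies a quantity of order $\log N$, so it does not change the limit.

For general $k$ one expects the first $k$ rows to behave like independent Gaussian vectors divided by $\sqrt N$, and hence the $q_i$ to behave like independent copies of
\[
q^{\mathrm G}=\sum_{\alpha\le k}a_\alpha g_\alpha^2,\qquad g_1,\dots,g_k\ \text{i.i.d. }N(0,1).
\]
The tail of $q^{\mathrm G}/(2a)$ is computed in Lemma~\ref{lem:tail}. The $m$ largest coefficients produce the gamma tail $t^{m/2-1}e^{-t}/\Gamma(\frac m2)$, and each smaller coefficient $a_j$ multiplies it by $\mathbb E\exp(\frac{a_j}{2a}g_j^2)=(1-\frac{a_j}a)^{-1/2}$. Accordingly we set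
\begin{equation}\label{eq:bN}
b_N=\log N-\Big(1-\frac m2\Big)\log\log N-\log\Big(\Gamma\big(\tfrac m2\big)\prod_{j=1}^{k-m}\Big(1-\frac{a_j}a\Big)^{1/2}\Big),\qquad s_N(x)=2a(b_N+x),
\end{equation}
so that $N\,\mathbb P(q^{\mathrm G}>s_N(x))\to e^{-x}$. The expected limit law is
\begin{equation}\label{eq:gumbel}
\frac N{2a}\max_{1\le i\le N}\langle\mathbf u_i,A_N\mathbf u_i\rangle-b_N\ \longrightarrow\ \Lambda\quad\text{in distribution},\qquad\mathbb P(\Lambda\le x)=\exp(-e^{-x}).
\end{equation}
It is known that \eqref{eq:gumbel} holds for a Haar distributed basis. In particular it holds for the eigenvectors of every orthogonally invariant real symmetric ensemble with almost surely simple spectrum, among them the Gaussian orthogonal ensemble (GOE), whose entries $(h_{ij})_{i\le j}$ are independent centered Gaussians of variance $(1+\delta_{ij})/N$.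

\subsection{Wigner matrices}

Erd\H{o}s and McKenna \cite{EM} conjecture that \eqref{eq:gumbel} holds at least for the eigenvectors of a large class of Wigner matrices. We consider the following precise version. Let $H=(h_{ij})$ be real symmetric, with $h_{ij}=N^{-1/2}\xi_{ij}$ for $i<j$ and $h_{ii}=N^{-1/2}\zeta_{ii}$, where the $\xi_{ij}$ are i.i.d.\ copies of a variable $\xi$, the $\zeta_{ii}$ are i.i.d.\ copies of a variable $\zeta$, and the two families are independent. The laws of $\xi$ and $\zeta$ do not depend on $N$, are centered, absolutely continuous and sub-Gaussian (that is, $\mathbb Ee^{c\xi^2}<\infty$ and $\mathbb Ee^{c\zeta^2}<\infty$ for some $c>0$), and $\mathbb E\xi^2=1$. The spectrum is then almost surely simple, so the eigenvectors are determined up to signs, which do not affect the $q_i$. \emph{Does \eqref{eq:gumbel} hold for every such $H$ and every $A$ as above?}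

One guesses that it does, because an eigenvector depends on about $N^2/2$ independent entries and weakly on each of them. But the rotation invariance that solves the Gaussian case is gone, and the statement is more delicate than asymptotic normality of a single $\sqrt N\,u_i(1)$: the event $\{q_i>s_N(x)\}$ has probability of order $1/N$, and these probabilities are needed with the exact constant, jointly in $i$, throughout the spectrum.

The answer is yes, for a larger class of matrices. Fix constants $(M_p)_{p\ge1}$ with $M_p\ge\mathbb E|\sqrt2\,g_1|^p$. Let $\mathcal W_N$ be the class of random real symmetric $N\times N$ matrices $H=(h_{ij})$ such that the entries $(h_{ij})_{i\le j}$ are independent and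
\[
\mathbb Eh_{ij}=0,\qquad\mathbb Eh_{ij}^2=\frac1N\ \ (i\ne j),\qquad\mathbb E|\sqrt Nh_{ij}|^p\le M_p\ \ (p\ge1,\ i\le j).
\]
The laws of the entries may depend on $i$, $j$ and $N$. The matrices of the question belong to $\mathcal W_N$ when $M_p$ is the largest of $\mathbb E|\xi|^p$, $\mathbb E|\zeta|^p$ and $\mathbb E|\sqrt2\,g_1|^p$. The eigenvalues of $H$ are $\lambda_1\le\dots\le\lambda_N$, and $(\mathbf u_i)$ is an orthonormal eigenbasis, $H\mathbf u_i=\lambda_i\mathbf u_i$, chosen as an arbitrary measurable function of $H$; the spectrum need not be simple.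

\begin{theorem}\label{thm:gumbel}
Let $H=H_N\in\mathcal W_N$ for every $N$. Then for every $x\in\mathbb R$
\[
\mathbb P\Big(\max_{1\le i\le N}q_i\le s_N(x)\Big)\longrightarrow\exp(-e^{-x})\qquad(N\to\infty).
\]
That is, \eqref{eq:gumbel} holds for the eigenvectors of $H$.
\end{theorem}

The GOE belongs to $\mathcal W_N$, and the proof does not use the Gaussian case as an input. The same method describes all large values of $q_i$ together with their positions in the spectrum. Let $\varrho(E)=\frac1{2\pi}\sqrt{(4-E^2)_+}$ be the semicircle density, $\varrho(I)=\int_I\varrho(E)\,dE$, and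
\[
Z_i=\frac{q_i}{2a}-b_N,\qquad\Pi_N=\sum_{i=1}^N\delta_{(\lambda_i,Z_i)}.
\]

\begin{theorem}\label{thm:poisson}
Let $H=H_N\in\mathcal W_N$ for every $N$, and let $\Pi$ be a Poisson process on $\mathbb R\times\mathbb R$ with intensity $\varrho(E)\,dE\otimes e^{-x}\,dx$. For all nondegenerate intervals $I_1,\dots,I_n\subset\mathbb R$ and all reals $x_1,\dots,x_n$, the counts $\big(\Pi_N(I_j\times(x_j,\infty))\big)_{j\le n}$ converge jointly in law to $\big(\Pi(I_j\times(x_j,\infty))\big)_{j\le n}$.
\end{theorem}

In particular, if $\varrho(I)>0$ then $\max_{\lambda_i\in I}Z_i-\log\varrho(I)\to\Lambda$ in law, since $\Pi$ has no point in $I\times(x+\log\varrho(I),\infty)$ with probability $\exp(-e^{-x})$. Also, the $n$ largest $Z_i$ converge jointly to the $n$ largest points of a Poisson process of intensity $e^{-x}dx$, since the $j$-th largest is at most $x_j$ exactly when $\Pi_N(\mathbb R\times(x_j,\infty))<j$. Theorem~\ref{thm:poisson} is proved in Section~\ref{sec:poisson} and is not used for Theorem~\ref{thm:gumbel}.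

\subsection{The role of the hypotheses}

The condition $a>0$ cannot be dropped: if $a<0$ then $\operatorname{Tr}A\le\max_iq_i\le0$, so the left side of \eqref{eq:gumbel} tends to $-\infty$. Independence and the off-diagonal variance $1/N$ enter through the local semicircle law (Lemma~\ref{lem:good}), the small-ball estimate in Lemma~\ref{lem:gaps} and the moment matching in Proposition~\ref{prop:compare}. The variance condition cannot simply be dropped either: if $h_{1j}=0$ for all $j\ne1$ and the spectrum is simple, the first coordinate vector is an eigenvector and some $q_i$ equals $Na_1$, which for $k=1$ is far above $s_N(x)$. The variance on the diagonal is not prescribed, because the comparison changes few diagonal entries. The third moments control the Taylor remainders, and the higher moments make the exceptional events superpolynomially rare. Absolute continuity and identical distribution are not used. In fact the proof needs a class without identical distribution, since it relabels coordinates and passes through matrices in which some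 entries are Gaussian and others are not.

\section{The mechanism for $A=\operatorname{diag}(1,0,\dots,0)$}\label{sec:idea}

The computation for Haar vectors used invariance under $O(N)$. How much of this symmetry is needed? Let $L\le N$ and suppose that the law of a random symmetric matrix $H'$ is invariant under conjugation by $O\oplus I_{N-L}$ for every $O\in O(L)$. Let $(\mathbf u_i)$ be an eigenbasis of $H'$ and let $\mathbf x_i=(u_i(\alpha))_{\alpha\le L}\in\mathbb R^L$ be the truncated eigenvectors. Conjugate $H'$ by $O\oplus I$ with $O$ Haar distributed and independent of $H'$. The new matrix has the law of $H'$ and the same eigenvalues, and the first coordinate of its $i$-th eigenvector is $\langle\mathbf g,\mathbf x_i\rangle/|\mathbf g|$, with $\mathbf g$ standard Gaussian in $\mathbb R^L$. Hence its quadratic forms are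
\[
\tilde q_i=\frac L{|\mathbf g|^2}\,y_i^2,\qquad y_i=\sqrt{N/L}\,\langle\mathbf g,\mathbf x_i\rangle .
\]
The prefactor is $1+O(L^{-1/2})$, harmless once $L^{-1/2}\log N\to0$. Conditionally on $H'$, the vector $(y_i)_{i\le N}$ is centered Gaussian with covariance matrix
\begin{equation}\label{eq:Sigma}
\Sigma_{ij}=\frac NL\langle\mathbf x_i,\mathbf x_j\rangle=\frac NL\sum_{\alpha\le L}u_i(\alpha)u_j(\alpha).
\end{equation}
For $L=N$ we have $\Sigma=I$ and recover the Haar computation. For $L\ll N$ the matrix $\Sigma$ is $N/L$ times an orthogonal projection of rank $L$, far from $I$ in operator norm: the $N$ variables $y_i$ are linear functions of $L$ Gaussians. The individual entries of $\Sigma-I$ can still be small. Since $\sum_{i,j}\Sigma_{ij}^2=N^2/L$, the mean square of the entries of $\Sigma$ is $1/L$, so the natural size of an off-diagonal entry is $L^{-1/2}$.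

Small entries are all that the maximum sees. Let $t=\log N-\frac12\log\log N-\frac12\log\pi+x$ and $\mathcal N=\#\{i:y_i^2>2t\}$. The law of $\mathcal N$ is governed by its factorial moments, and the $p$-th one involves only $p$ of the $y_i$ at a time. For $p=1$,
\[
\mathbb E[\mathcal N\mid H']=\sum_i\mathbb P\big(g_1^2>2t/\Sigma_{ii}\,\big|\,H'\big),
\]
which tends to $e^{-x}$ if $\max_i|\Sigma_{ii}-1|=o(1/\log N)$. This accuracy is needed: if $\Sigma_{ii}=1+c/\log N$ for all $i$, then $t/\Sigma_{ii}=t-c+o(1)$ and the limit is $e^{c}e^{-x}$. For $p=2$ take a pair $(y_i,y_j)$ with unit variances and correlation $c=\Sigma_{ij}$. Its density divided by the standard Gaussian density at $(y,y')$ is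
\[
(1-c^2)^{-1/2}\exp\Big(-\frac{c^2(y^2+y'^2)-2cyy'}{2(1-c^2)}\Big).
\]
On the region $y^2+y'^2\le C\log N$, outside of which both laws have mass $o(N^{-2})$ for large $C$, this ratio is $1+O(|c|\log N)$. So if $\max_{i\ne j}|\Sigma_{ij}|=o(1/\log N)$, the rare events $\{y_i^2>2t\}$ and $\{y_j^2>2t\}$ are asymptotically independent and $\mathbb E[\mathcal N(\mathcal N-1)\mid H']\to e^{-2x}$. The same argument works for every fixed $p$ and gives $\mathbb P(\mathcal N=0)\to\exp(-e^{-x})$. A small power of $N$ is therefore enough for $L$.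

A Wigner matrix $H$ acquires this partial symmetry when its first $L$ rows and columns are replaced by those of a GOE matrix. The price can be estimated by Lindeberg's replacement argument. If an entry $v$ is replaced by an entry $v'$ with the same mean and variance, Taylor's formula shows that the expectation of a smooth function $F$ of the matrix changes by at most $\frac16(\mathbb E|v|^3+\mathbb E|v'|^3)\sup|F'''|$, which is of order $N^{-3/2}\sup|F'''|$. Replacing all entries would cost $N^2\cdot N^{-3/2}\to\infty$. Replacing $L$ rows costs $LN\cdot N^{-3/2}$, which is small for $L\ll N^{1/2}$, with room for derivatives that grow like a small power of $N$. We take $L=\lfloor N^{1/4}\rfloor$.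

Three things remain to be done. The maximum of the $q_i$ must be expressed through smooth functions of the matrix with such derivative bounds (Sections~\ref{sec:functionals} and \ref{sec:compare}). This expression fails near close pairs of eigenvalues, which must be controlled (Section~\ref{sec:gaps} and Lemma~\ref{lem:V}). And the bound on $\Sigma-I$ must be proved for $H'$ (Section~\ref{sec:sampling} and Lemma~\ref{lem:SigmaHprime}).

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions and scales}

Throughout, $\varepsilon=10^{-4}$, $L=\lfloor N^{1/4}\rfloor$ and $\beta=N^\varepsilon$. We use five spectral scales, in decreasing order: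
\begin{center}
\begin{tabular}{ll}
$\eta_0=N^{-1+\varepsilon}$ & resolvent entries are bounded on this scale;\\
$\kappa=N^{-1-6\varepsilon}$ & eigenvalue gaps of this size are rare;\\
$\rho=N^{-1-9\varepsilon}$ & width of a smoothed eigenvalue count;\\
$r=N^{-1-10\varepsilon}$ & radius within which an eigenvalue should be alone;\\
$\eta=N^{-1-20\varepsilon}$ & resolution at which the $q_i$ are read off the resolvent.
\end{tabular}
\end{center}
Constants $C$, those implicit in $O(\cdot)$ and the thresholds in ``for large $N$'' may depend on $k$, $a_1,\dots,a_k$, $(M_p)$ and on parameters that are declared fixed, but not on $N$ or on the choice of the matrix in $\mathcal W_N$. An event holds \emph{with overwhelming probability} (w.o.p.)\ if for every $D$ it has probability at least $1-N^{-D}$ for $N\ge N_0(D)$, with $N_0(D)$ uniform over $\mathcal W_N$. The intersection of $N^C$ events, each of which holds w.o.p.\ with the same $N_0(\cdot)$, holds w.o.p.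

Let $A_+$ be the positive part of $A$, obtained by replacing the negative $a_\alpha$ by $0$, and let $q_i^+=N\langle\mathbf u_i,A_+\mathbf u_i\rangle$. Then $q_i^+\ge0$ and $q_i^+\ge q_i$.

For a real symmetric $H$ and $\operatorname{Im}z\neq0$ let $G(z)=(H-z)^{-1}=\sum_i(\lambda_i-z)^{-1}\mathbf u_i\mathbf u_i^T$. This matrix is symmetric, $\|G(z)\|\le|\operatorname{Im}z|^{-1}$, and for $s>0$
\begin{equation}\label{eq:ImG}
\operatorname{Im}G(E+is)=\frac{G(E+is)-G(E-is)}{2i}=\sum_i\frac s{(\lambda_i-E)^2+s^2}\,\mathbf u_i\mathbf u_i^T .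
\end{equation}
With $\mathbf e_c$ the coordinate vectors, the spectral decomposition gives the Ward identity $\|G(E\pm is)\mathbf e_c\|^2=\operatorname{Im}G_{cc}(E+is)/s$. If $G,G'$ are resolvents of $H$ at two spectral parameters, then symmetry and the Cauchy--Schwarz inequality give
\begin{equation}\label{eq:ward}
|(GG')_{cd}|\le\|G\mathbf e_c\|\,\|G'\mathbf e_d\|.
\end{equation}

\subsection{The local semicircle law and its consequences}

Let $m_{\mathrm{sc}}(z)=\int\varrho(x)(x-z)^{-1}dx$ for $\operatorname{Im}z>0$. It has positive imaginary part and satisfies $m_{\mathrm{sc}}+m_{\mathrm{sc}}^{-1}=-z$; taking imaginary parts gives $\operatorname{Im}m_{\mathrm{sc}}\,(1-|m_{\mathrm{sc}}|^{-2})<0$, so $|m_{\mathrm{sc}}|<1$.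

The only input from random matrix theory is taken from \cite{BGK}. There a Wigner matrix is a sequence of matrices with independent centered upper triangular entries, $\mathbb E|h_{ij}|^2=N^{-1}(1+O(\delta_{ij}))$, and $\|\sqrt Nh_{ij}\|_{L^p}$ bounded for each $p$. Every sequence $(H_N)$ with $H_N\in\mathcal W_N$ is of this kind. For such a sequence, the entrywise local law states that for all fixed $\tau,\varepsilon',D>0$ and all large $N$
\begin{equation}\label{eq:locallaw}
\mathbb P\Big(|G_{cd}(z)-\delta_{cd}m_{\mathrm{sc}}(z)|>N^{\varepsilon'}\Big[\sqrt{\tfrac{\operatorname{Im}m_{\mathrm{sc}}(z)}{N\operatorname{Im}z}}+\tfrac1{N\operatorname{Im}z}\Big]\Big)\le N^{-D},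
\end{equation}
uniformly in $c,d$ and in $z$ with $|\operatorname{Re}z|\le\tau^{-1}$, $N^{-1+\tau}\le\operatorname{Im}z\le\tau^{-1}$. Moreover, eigenvalue rigidity gives $\mathbb P(\|H_N\|>3)\le N^{-D}$ for large $N$.

\begin{lemma}\label{lem:good}
For $H\in\mathcal W_N$ the following event holds w.o.p.:
\[
\mathcal G:\qquad\|H\|\le3\quad\text{and}\quad|G_{cd}(E+i\eta_0)|\le2\ \text{ for all }c,d\text{ and all }|E|\le5 .
\]
\end{lemma}

\begin{proof}
Fix a sequence $(H_N)$. Take $\tau=\varepsilon$ and $\varepsilon'=\varepsilon/4$ in \eqref{eq:locallaw}. Since $N\eta_0=N^\varepsilon$ and $|m_{\mathrm{sc}}|<1$, the threshold is at most $N^{\varepsilon/4}(N^{-\varepsilon/2}+N^{-\varepsilon})\le\frac12$. A union bound over $c,d$ and over an $N^{-3}$-net of $[-5,5]$ shows that $|G_{cd}(E+i\eta_0)|\le\frac32$ on the net, outside an event of probability at most $N^{-D}$. Since $\|\partial_zG\|=\|G^2\|\le\eta_0^{-2}\le N^2$, the entries change by at most $N^{-1}$ between $E$ and the nearest net point. So $\mathbb P(\mathcal G^c)\le N^{-D}$ for every $D$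 and for $N$ beyond a threshold that may a priori depend on the sequence. Suppose that for some $D$ no threshold were uniform. Then for infinitely many $N$ there would be $H_N\in\mathcal W_N$ with $\mathbb P(\mathcal G^c)>N^{-D}$. Completing these matrices to a sequence by GOE matrices contradicts what was just proved.
\end{proof}

The next lemma is deterministic and holds for every orthonormal eigenbasis.

\begin{lemma}\label{lem:det}
Let $H$ be real symmetric and $E\in\mathbb R$.
\begin{itemize}
\item[(a)] On $\mathcal G$, $u_i(c)^2\le2N^{-1+\varepsilon}$ for all $i,c$. Hence $|q_i|,q_i^+\le2k\|A\|N^\varepsilon$.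
\item[(b)] If $\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)\le2N$, which holds on $\mathcal G$ for $|E|\le5$, then for $0<w\le\eta_0$
\[
\sum_i\frac{w^2}{(\lambda_i-E)^2+w^2}\le2N^\varepsilon,\qquad\sum_{i:\,|\lambda_i-E|\ge w}\frac1{(\lambda_i-E)^2}\le\frac{4N^\varepsilon}{w^2}.
\]
\item[(c)] If $|G_{cd}(E+i\eta_0)|\le3$ for all $c,d$, then $|G_{cd}(E+iw)|\le3\eta_0/w$ for all $c,d$ and $0<w\le\eta_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Keeping one term of \eqref{eq:ImG} gives $u_i(c)^2\le\eta_0\operatorname{Im}G_{cc}(\lambda_i+i\eta_0)\le2\eta_0$.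

(b) For $0<w\le\eta_0$ and real $y$,
\begin{equation}\label{eq:monotone}
\frac{w^2}{y^2+w^2}\le\frac{\eta_0^2}{y^2+\eta_0^2},
\end{equation}
so the first sum is at most $\eta_0\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)\le2N\eta_0$. If $|y|\ge w$, then $y^2+\eta_0^2\le2(\eta_0/w)^2y^2$, so the second sum is at most $2w^{-2}\sum_i\eta_0^2/((\lambda_i-E)^2+\eta_0^2)\le4N^\varepsilon w^{-2}$.

(c) By \eqref{eq:ImG} and \eqref{eq:monotone}, $s\operatorname{Im}G_{cc}(E+is)\le\eta_0\operatorname{Im}G_{cc}(E+i\eta_0)\le3\eta_0$ for $0<s\le\eta_0$. By \eqref{eq:ward} and the Ward identity, $|\partial_sG_{cd}(E+is)|=|(G^2)_{cd}(E+is)|\le3\eta_0/s^2$. Hence $|G_{cd}(E+iw)|\le3+\int_w^{\eta_0}3\eta_0s^{-2}ds=3\eta_0/w$.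
\end{proof}

Part (a) is eigenvector delocalization. Part (c) is what allows us to go slightly below the mean eigenvalue spacing $1/N$, where the local law says nothing, at the cost of a small power of $N$.

\subsection{The Gaussian tail}

\begin{lemma}\label{lem:tail}
If $x_N\to x\in\mathbb R$, then $N\,\mathbb P\big(q^{\mathrm G}>s_N(x_N)\big)\to e^{-x}$.
\end{lemma}

\begin{proof}
Write $q^{\mathrm G}/(2a)=Y+R$ with $Y=\frac12\sum_{\alpha>k-m}g_\alpha^2$ and $R=\frac12\sum_{j\le k-m}\gamma_jg_j^2$, where $\gamma_j=a_j/a<1$. The variables $Y$ and $R$ are independent, and $Y$ has the gamma density $f(t)=t^{m/2-1}e^{-t}/\Gamma(\frac m2)$ on $(0,\infty)$. Let $\bar F(u)=\mathbb P(Y>u)$. Since $\bar F'=-f$ and $f'\sim-f$, l'H\^opital's rule gives $\bar F(u)\sim f(u)$ as $u\to\infty$. As $\mathbb Ee^{\theta R}=\prod_j(1-\theta\gamma_j)^{-1/2}$ whenever all $\theta\gamma_j<1$, we can fix $\theta>1$ with $\mathbb Ee^{\theta R}<\infty$.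

We have $\mathbb P(q^{\mathrm G}>2at)=\mathbb E\bar F(t-R)$. On $\{R\le t/2\}$,
\[
\frac{\bar F(t-R)}{f(t)}=\frac{\bar F(t-R)}{f(t-R)}\Big(1-\frac Rt\Big)^{m/2-1}e^R .
\]
This tends to $e^R$ pointwise. For large $t$ the first factor is at most $2$ and $\frac12\le1-R/t\le1+|R|$, so the ratio is at most $C(1+|R|)^{m/2}e^R$. This bound is integrable: it is bounded on $\{R\le0\}$ and at most $Ce^{\theta R}$ on $\{R>0\}$. On $\{R>t/2\}$ pick $\theta'\in(0,1)$ with $\theta+\theta'>2$. Markov's inequality gives $\bar F(u)\le Ce^{-\theta'u}$ for all $u\in\mathbb R$, and so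
\[
\mathbb E\big[\bar F(t-R);R>\tfrac t2\big]\le Ce^{-\theta't}\,\mathbb E\big[e^{\theta'R};R>\tfrac t2\big]\le Ce^{-\theta't}e^{-(\theta-\theta')t/2}\,\mathbb Ee^{\theta R}=O\big(e^{-(\theta+\theta')t/2}\big)=o(f(t)).
\]
By dominated convergence, $\mathbb P(q^{\mathrm G}>2at)\sim f(t)\,\mathbb Ee^R=f(t)\prod_j(1-\gamma_j)^{-1/2}$. For $t=b_N+x_N$ the definition \eqref{eq:bN} gives $Nf(t)\prod_j(1-\gamma_j)^{-1/2}=(t/\log N)^{m/2-1}e^{-x_N}\to e^{-x}$.
\end{proof}

\section{Close eigenvalues}\label{sec:gaps}

We need to know that small gaps are rare and that no large number of eigenvalues falls into a short interval. The following estimate gives both. The mechanism is this: if $\ell+1$ eigenvalues of $H$ are close, then $\ell$ eigenvalues of each minor are squeezed between them, and this forces the removed column to be almost orthogonal to $\ell$ eigenvectors of the minor, which are independent of it. The entries need not have a density, so the probability of almost orthogonality must come from a central limit effect. Delocalization provides it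 as long as the scale $\delta$ is not too small.

\begin{lemma}\label{lem:gaps}
Fix $\ell\ge1$ and $D>0$. For large $N$, all $H\in\mathcal W_N$, $\delta\in[N^{-1/4},1]$ and $i\le N-\ell$,
\[
\mathbb P\big(\lambda_{i+\ell}-\lambda_i\le\delta/N\big)\le C_\ell N^\varepsilon\delta^\ell+N^{-D},
\]
where $C_\ell$ depends only on $\ell$.
\end{lemma}

\begin{proof}
For $\alpha\le N$ let $H^{(\alpha)}$ be $H$ with row and column $\alpha$ removed, with eigenvalues $\mu_1\le\dots\le\mu_{N-1}$ and an orthonormal eigenbasis $(\mathbf v_j)$ that is a measurable function of $H^{(\alpha)}$. Let $N^{-1/2}\boldsymbol\xi$ be the $\alpha$-th column of $H$ without its diagonal entry; $\boldsymbol\xi$ is independent of $H^{(\alpha)}$ and has independent centered entries $\xi_b$ of variance one. Let $\mathbf u_i'$ be $\mathbf u_i$ without coordinate $\alpha$. The rows other than $\alpha$ of $H\mathbf u_i=\lambda_i\mathbf u_i$ read $(H^{(\alpha)}-\lambda_i)\mathbf u_i'=-u_i(\alpha)N^{-1/2}\boldsymbol\xi$. Taking the inner product with $\mathbf v_j$ and using $|\langle\mathbf v_j,\mathbf u_i'\rangle|\le1$,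
\[
|u_i(\alpha)|\,N^{-1/2}\,|\langle\mathbf v_j,\boldsymbol\xi\rangle|\le|\mu_j-\lambda_i|.
\]
By Cauchy interlacing $\lambda_j\le\mu_j\le\lambda_{j+1}$, so $\mu_j\in[\lambda_i,\lambda_{i+\ell}]$ for $i\le j<i+\ell$. Hence, if $\lambda_{i+\ell}-\lambda_i\le\delta/N$, then for every $\alpha$ with $Nu_i(\alpha)^2\ge\frac12$ the event
\[
\mathcal Y_\alpha:\qquad|\langle\mathbf v_j,\boldsymbol\xi\rangle|\le t:=\sqrt2\,\delta\quad\text{for }j=i,\dots,i+\ell-1
\]
holds. The set of such $\alpha$ depends on $H$, so we count instead of fixing one. The numbers $Nu_i(\alpha)^2$ sum to $N$, those below $\frac12$ sum to at most $N/2$, and on $\mathcal G$ each is at most $2N^\varepsilon$. So on $\mathcal G$ at least $N^{1-\varepsilon}/4$ indices $\alpha$ qualify. Taking the expectation of $\sum_\alpha\mathbf 1_{\mathcal Y_\alpha}$,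
\[
\mathbb P\big(\lambda_{i+\ell}-\lambda_i\le\delta/N\big)\le\mathbb P(\mathcal G^c)+4N^{\varepsilon}\max_\alpha\mathbb P(\mathcal Y_\alpha).
\]
It remains to show $\mathbb P(\mathcal Y_\alpha)\le C_\ell'\delta^\ell+N^{-D-1}$.

The matrix $\sqrt{N/(N-1)}\,H^{(\alpha)}$ belongs to $\mathcal W_{N-1}$, so by Lemmas~\ref{lem:good} and \ref{lem:det}(a), w.o.p.\ $|v_j(b)|\le2N^{-1/2+\varepsilon/2}$ for all $j,b$. Condition on $H^{(\alpha)}$ with this property. Let $Y=(\langle\mathbf v_j,\boldsymbol\xi\rangle)_{i\le j<i+\ell}$ and $V_b=(v_j(b))_{i\le j<i+\ell}$, vectors in $\mathbb R^\ell$, so that $Y=\sum_b\xi_bV_b$. Since $(\sin w/w)^2\ge\frac12$ for $|w|\le\frac12$,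
\[
\mathbf 1_{|y|\le t}\le2\Big(\frac{\sin(y/2t)}{y/2t}\Big)^2=2t\int_{-1/t}^{1/t}(1-t|s|)\,e^{isy}\,ds .
\]
Multiplying these bounds for the $\ell$ coordinates of $Y$ and taking expectations,
\[
\mathbb P\big(\mathcal Y_\alpha\mid H^{(\alpha)}\big)\le(2t)^\ell\int_{[-1/t,1/t]^\ell}\prod_b\big|\varphi_b(\langle\theta,V_b\rangle)\big|\,d\theta,
\]
where $\varphi_b$ is the characteristic function of $\xi_b$. For $|s|\le1/M_3\le1$, Taylor's formula gives $|\varphi_b(s)|\le1-\frac{s^2}2+\frac{M_3|s|^3}6\le1-\frac{s^2}4\le e^{-s^2/4}$. On the domain of integration $|\langle\theta,V_b\rangle|\le2\ell t^{-1}N^{-1/2+\varepsilon/2}\le2\ell N^{-1/4+\varepsilon/2}\le1/M_3$ for large $N$; this is where $\delta\ge N^{-1/4}$ is used. By orthonormality $\sum_b\langle\theta,V_b\rangle^2=|\sum_j\theta_j\mathbf v_j|^2=|\theta|^2$. So the integrand is at most $e^{-|\theta|^2/4}$, and the conditional probability is at most $(2\sqrt2\,\delta)^\ell(4\pi)^{\ell/2}$.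
\end{proof}

\begin{corollary}\label{cor:gaps}
Let $\ell_0=1/\varepsilon$. With probability tending to $1$, uniformly over $H\in\mathcal W_N$:
\begin{itemize}
\item[(i)] $\#\{i:\lambda_{i+1}-\lambda_i\le2\kappa\}\le N^{1-4\varepsilon}$;
\item[(ii)] $\lambda_{j+\ell_0}-\lambda_j>4\kappa$ for all $j\le N-\ell_0$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) By Lemma~\ref{lem:gaps} with $\ell=1$ and $\delta=2N^{-6\varepsilon}$, the expected number of such $i$ is $O(N^{1-5\varepsilon})$, and Markov's inequality bounds the failure probability by $O(N^{-\varepsilon})$. (ii) Take $\ell=\ell_0$, $\delta=4N^{-6\varepsilon}$ and $D=2$. A union bound over $j$ gives failure probability $O(N^{1+\varepsilon-6})+N^{-1}$.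
\end{proof}

\section{Choosing the coordinates, and the matrix $H'$}\label{sec:sampling}

From now on a sequence $H=H_N\in\mathcal W_N$ is fixed. The entry $\Sigma_{ij}$ in \eqref{eq:Sigma} is the average of the numbers $Nu_i(\alpha)u_j(\alpha)$ over $\alpha\le L$, and their average over all $\alpha\le N$ is exactly $\delta_{ij}$. So $\Sigma_{ij}\approx\delta_{ij}$ if the first $L$ coordinates are a typical sample of all coordinates. Apart from $1,\dots,k$, which carry $A$, we are free to choose which $L$ coordinates to use, and a random choice is typical. We use Hoeffding's inequality for sampling without replacement \cite{Hoe}: if a sample of size $n$ is drawn uniformly without replacement from a finite population of reals contained in an interval of length $w$, the sample mean differs from the population mean by more than $t$ with probability at most $2\exp(-2nt^2/w^2)$.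

\begin{lemma}\label{lem:sampling}
For each large $N$ there is a deterministic permutation of the coordinates $k+1,\dots,N$ such that, after this relabeling, w.o.p.\ the matrix $\Sigma$ of $H$ satisfies
\[
\max_{i,j}|\Sigma_{ij}-\delta_{ij}|\le2N^{2\varepsilon}L^{-1/2}.
\]
\end{lemma}

\begin{proof}
Let $S'$ be a uniform $(L-k)$-element subset of $\{k+1,\dots,N\}$, independent of $H$, and $S=\{1,\dots,k\}\cup S'$. Fix a realization of $H$ in $\mathcal G$ and indices $i,j$, and put $c_\alpha=Nu_i(\alpha)u_j(\alpha)$. By Lemma~\ref{lem:det}(a), $|c_\alpha|\le2N^\varepsilon$, and $\sum_\alpha c_\alpha=N\delta_{ij}$, so the mean of $c_\alpha$ over $\alpha>k$ is $\delta_{ij}+O(N^{\varepsilon-1})$. The mean $\bar c$ of $c_\alpha$ over $S'$ differs from it by more than $N^{2\varepsilon}L^{-1/2}$ with probability at most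
\[
2\exp\Big(-\frac{2(L-k)N^{4\varepsilon}L^{-1}}{(4N^\varepsilon)^2}\Big)\le2e^{-N^{2\varepsilon}/16}.
\]
Moreover $\frac1L\sum_{\alpha\in S}c_\alpha=\bar c-\frac kL\bar c+\frac1L\sum_{\alpha\le k}c_\alpha=\bar c+O(N^\varepsilon/L)$. Say that $(H,S)$ fails if $|\frac1L\sum_{\alpha\in S}c_\alpha-\delta_{ij}|>2N^{2\varepsilon}L^{-1/2}$ for some $i,j$. By a union bound the probability of failure, over $H$ and $S$, is at most $\mathbb P(\mathcal G^c)+2N^2e^{-N^{2\varepsilon}/16}$, which is at most $N^{-D}$ for every $D$ and large $N$. This probability is the average over the values of $S$ of the failure probability over $H$ alone. Choose a value of $S$ that minimizes the latter, and relabel so that it becomes $\{1,\dots,L\}$.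
\end{proof}

The relabeling changes neither $A$, nor the eigenvalues, nor the $q_i$, nor membership in $\mathcal W_N$. From now on $H$ is relabeled in this way. Let $H'$ be obtained from $H$ by replacing every entry $h_{\alpha b}$ with $\alpha\le b$ and $\alpha\le L$, and its mirror image, by a centered Gaussian of variance $(1+\delta_{\alpha b})/N$, these Gaussians being independent of each other and of $H$. Then $H'\in\mathcal W_N$ by the condition on $(M_p)$, and
\begin{equation}\label{eq:invariance}
(O\oplus I)\,H'\,(O\oplus I)^T\overset d=H'\qquad\text{for every }O\in O(L).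
\end{equation}
Indeed, the upper left $L\times L$ block $K$ is a multiple of a GOE matrix and becomes $OKO^T\overset d=K$; the upper right $L\times(N-L)$ block $K'$ has i.i.d.\ centered Gaussian entries and becomes $OK'\overset d=K'$; the lower right block is unchanged; and the three blocks are independent.

The proof of Lemma~\ref{lem:sampling} does not apply to $H'$: it needs the sample to be independent of the matrix, whereas the Gaussian rows of $H'$ are placed exactly at the sample. The bound on $\Sigma-I$ will instead be carried from $H$ to $H'$ by the comparison argument.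

\section{Reading the maximum off the resolvent}\label{sec:functionals}

The eigenvector $\mathbf u_i$ is a poorly behaved function of the matrix: its derivatives contain the factors $(\lambda_i-\lambda_j)^{-1}$, and at a multiple eigenvalue it is not even determined. The resolvent is smooth. Let $\mathcal E=[-4,4]\cap N^{-10}\mathbb Z$, so that $|\mathcal E|\le9N^{10}$, let $z_E=E+i\eta$, and let
\[
\omega_i(E)=\frac{\eta^2}{(\lambda_i-E)^2+\eta^2}\in(0,1].
\]
For a real symmetric matrix and $E\in\mathcal E$ define, using \eqref{eq:ImG},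
\[
X_E=N\eta\operatorname{Im}\operatorname{Tr}AG(z_E)=\sum_iq_i\,\omega_i(E),\qquad X_E^+=N\eta\operatorname{Im}\operatorname{Tr}A_+G(z_E)=\sum_iq_i^+\omega_i(E)\ge X_E .
\]
If $E$ is the grid point nearest to $\lambda_i$ and the other eigenvalues are much farther than $\eta$ from $E$, then $X_E\approx q_i$. This requires $\eta\ll1/N$, while Lemma~\ref{lem:det}(c) loses the factor $\eta_0/\eta$, so $\eta$ can be below $1/N$ only by a small power of $N$. On such a scale we cannot exclude close pairs: Corollary~\ref{cor:gaps} allows $N^{1-4\varepsilon}$ of them. What saves the argument is that only about $N^{\varepsilon}$ indices, up to logarithms, are expected to have $q_i$ above the level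
\[
s_0=2a(1-\varepsilon)\log N,
\]
so a close pair and a large value should not occur at the same place. We need a smooth function that detects this coincidence. Fix a smooth nondecreasing $\psi:\mathbb R\to[0,1]$ with $\psi=0$ on $(-\infty,0]$ and $\psi=1$ on $[1,\infty)$, and let
\[
T_E=\rho\operatorname{Im}\operatorname{Tr}G(E+i\rho)=\sum_i\frac{\rho^2}{(\lambda_i-E)^2+\rho^2},\qquad V_E=\psi(X_E^+-s_0+1)\,\psi(4T_E-6)\in[0,1].
\]
Here $T_E$ is a smoothed count of the eigenvalues near $E$. We have $V_E=1$ if $X_E^+\ge s_0$ and $T_E\ge\frac74$, and $V_E=0$ unless $X_E^+>s_0-1$ and $T_E>\frac32$. The detector uses $X^+_E$ and not $X_E$ because, when $A$ has negative entries, a large $q_i$ could be canceled in $X_E$ by a negative $q_j$ with $\lambda_j$ close to $\lambda_i$; in $X_E^+$ nothing cancels.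

Finally we encode $\Sigma-I$. Let $P$ be the projection onto the first $L$ coordinates and $P^\circ=P-\frac LNI$, so that $\frac NL\langle\mathbf u_i,P^\circ\mathbf u_j\rangle=\Sigma_{ij}-\delta_{ij}$. For $E_1,E_2\in\mathcal E$ put
\[
Q_{E_1,E_2}=\Big(\frac{N\eta}L\Big)^2\operatorname{Tr}\big[P^\circ\operatorname{Im}G(z_{E_1})\,P^\circ\operatorname{Im}G(z_{E_2})\big]=\sum_{i,j}(\Sigma_{ij}-\delta_{ij})^2\,\omega_i(E_1)\,\omega_j(E_2).
\]
All terms are nonnegative, so close eigenvalues cause no difficulty for $Q$. Since $\omega_i\le1$,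
\begin{equation}\label{eq:Qtrivial}
0\le Q_{E_1,E_2}\le(N/L)^2\operatorname{Tr}(P^\circ)^2\le(N/L)^2(L+L^2/N)\le2N^2 .
\end{equation}
These functionals depend only on the matrix, not on the eigenbasis. Let $X_*=\max_EX_E$, $V_*=\max_EV_E$ and $Q_*=\max_{E_1,E_2}Q_{E_1,E_2}$.

\begin{lemma}\label{lem:link}
For large $N$ the following holds for every real symmetric matrix that satisfies $\mathcal G$ and $V_*<1$, every orthonormal eigenbasis and every $s\ge s_0+1$.
\begin{itemize}
\item[(a)] If $q_i>s$ and $E\in\mathcal E$ is nearest to $\lambda_i$, then $|\lambda_j-E|>r$ for all $j\ne i$, and $X_E>s-N^{-\varepsilon}$.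
\item[(b)] If $E\in\mathcal E$ and $X_E>s$, then there is $i$ with $|\lambda_i-E|<r/4$ and $q_i>s-N^{-\varepsilon}$.
\end{itemize}
In particular, $X_*\le s$ implies $\max_iq_i\le s+N^{-\varepsilon}$, and $\max_iq_i\le s$ implies $X_*\le s+N^{-\varepsilon}$.
\end{lemma}

\begin{proof}
Let $E\in\mathcal E$ with $X_E^+\ge s_0$. Since $V_E<1$, we have $T_E<\frac74$. If two indices $j$ had $|\lambda_j-E|\le r$, then $T_E\ge2/(1+r^2/\rho^2)=2/(1+N^{-2\varepsilon})\ge\frac74$. So at most one index has $|\lambda_j-E|\le r$. By Lemma~\ref{lem:det}(a),(b), the other indices contribute little: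
\begin{equation}\label{eq:far}
\sum_{j:\,|\lambda_j-E|>r}|q_j|\,\omega_j(E)\le2k\|A\|N^\varepsilon\cdot4N^\varepsilon\frac{\eta^2}{r^2}=8k\|A\|N^{-18\varepsilon}\le N^{-17\varepsilon}.
\end{equation}

(a) Since $\lambda_i\in[-3,3]$, we have $|\lambda_i-E|\le N^{-10}$ and $1-\omega_i(E)\le N^{-20}\eta^{-2}\le N^{-16}$. With $q_i\le2k\|A\|N^\varepsilon$ this gives $q_i\omega_i(E)>s-N^{-15}$. All $q_j^+$ are nonnegative, so $X_E^+\ge q_i^+\omega_i(E)\ge q_i\omega_i(E)\ge s_0$. Thus $i$ is the only index with $|\lambda_i-E|\le r$, and $X_E>s-N^{-15}-N^{-17\varepsilon}>s-N^{-\varepsilon}$ by \eqref{eq:far}.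

(b) Here $X_E^+\ge X_E\ge s_0$. By \eqref{eq:far} some index has $|\lambda_i-E|\le r$, since otherwise $X_E\le N^{-17\varepsilon}$. It is unique, and $q_i\omega_i(E)>s-N^{-17\varepsilon}\ge1$. Hence $q_i>0$ and $q_i\ge q_i\omega_i(E)>s-N^{-\varepsilon}$. If $|\lambda_i-E|\ge r/4$, then $q_i\omega_i(E)\le2k\|A\|N^\varepsilon\cdot16\eta^2/r^2=O(N^{-19\varepsilon})$, which is impossible.

The last sentence is the contrapositive of (a) and (b) at the level $s+N^{-\varepsilon}$.
\end{proof}

\section{Comparison of $H$ and $H'$}\label{sec:compare}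

\subsection{Smooth maxima}

A maximum is not differentiable, so we replace it by
\[
\operatorname{smax}_{\theta\in\Theta}W_\theta=\frac1\beta\log\sum_{\theta\in\Theta}e^{\beta W_\theta},\qquad\max_\theta W_\theta\le\operatorname{smax}_\theta W_\theta\le\max_\theta W_\theta+\frac{\log|\Theta|}\beta .
\]
With $\beta=N^\varepsilon$ the error is $O(N^{-\varepsilon}\log N)$ for families of size $N^{C}$, while each derivative costs only a factor $\beta$. To keep track of derivatives, call a smooth real function $f$ of a real variable \emph{$K$-tame at $t$} if $|f^{(j)}(t)|\le K^j$ for $j=1,2,3$.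

\begin{lemma}\label{lem:tame}
\begin{itemize}
\item[(a)] If $f$ is $K$-tame at $t$ and $|\phi^{(j)}|\le c$ for $j=1,2,3$, with $c\ge1$, then $\phi\circ f$ is $5cK$-tame at $t$.
\item[(b)] If $f_1,\dots,f_n$ take values in $[0,1]$ and are $K$-tame at $t$, their product is $nK$-tame at $t$.
\item[(c)] If every $W_\theta$ is $K$-tame at $t$, then $\operatorname{smax}_\theta W_\theta$ is $2\beta K$-tame at $t$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $(\phi\circ f)'=\phi'f'$, $(\phi\circ f)''=\phi''f'^2+\phi'f''$ and $(\phi\circ f)'''=\phi'''f'^3+3\phi''f'f''+\phi'f'''$, bounded by $cK$, $2cK^2$, $5cK^3$. (b) By the Leibniz rule the $j$-th derivative is a sum of $n^j$ terms, each at most $K^j$. (c) Let $\langle\cdot\rangle$ be the average over $\theta$ with weights proportional to $e^{\beta W_\theta}$. For any family $(f_\theta)$, $\langle f\rangle'=\langle f'\rangle+\beta\operatorname{Cov}(f,W')$. With $\mathcal M=\operatorname{smax}_\theta W_\theta$ this gives $\mathcal M'=\langle W'\rangle$, $\mathcal M''=\langle W''\rangle+\beta\operatorname{Var}(W')$,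 and, since $\operatorname{Var}(W')'=2\operatorname{Cov}(W',W'')+\beta\langle(W'-\langle W'\rangle)^3\rangle$,
\[
\mathcal M'''=\langle W'''\rangle+3\beta\operatorname{Cov}(W',W'')+\beta^2\big\langle(W'-\langle W'\rangle)^3\big\rangle .
\]
Now $\operatorname{Var}(W')\le K^2$, $|\operatorname{Cov}(W',W'')|\le K^3$, and the third central moment is at most $2K\operatorname{Var}(W')\le2K^3$ in modulus. So $|\mathcal M'|\le K$, $|\mathcal M''|\le2\beta K^2$, $|\mathcal M'''|\le6\beta^2K^3$.
\end{proof}

\subsection{Derivatives in the direction of one entry}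

An \emph{elementary direction} is a matrix $\Delta=\mathbf e_\alpha\mathbf e_b^T+\mathbf e_b\mathbf e_\alpha^T$ with $\alpha\ne b$, or $\Delta=\mathbf e_\alpha\mathbf e_\alpha^T$. For $B\ge N^{20\varepsilon}$, a real symmetric matrix is \emph{$B$-bounded} if all entries of $G(z_E)$ and $G(E+i\rho)$, $E\in\mathcal E$, are at most $B$ in modulus. Every matrix is $N^2$-bounded, because $\eta^{-1}\le N^2$. By Lemma~\ref{lem:det}(c), a matrix whose resolvent entries at $E+i\eta_0$, $E\in\mathcal E$, are at most $3$ in modulus is $N^{22\varepsilon}$-bounded for large $N$, because $3\eta_0/\eta=3N^{21\varepsilon}$.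

\begin{lemma}\label{lem:derivs}
Let $R$ be real symmetric, $\Delta$ an elementary direction, and suppose $R+t_0\Delta$ is $B$-bounded. Then $X_E$, $X_E^+$, $T_E$, $V_E$ and $Q_{E_1,E_2}$, as functions of $t$ on the line $R+t\Delta$, are $CB^3$-tame at $t_0$.
\end{lemma}

\begin{proof}
We use $\partial_t^jG=(-1)^jj!\,(G\Delta)^jG$. Since $\Delta$ has at most two nonzero entries, both equal to $1$, a trace $\operatorname{Tr}(\Delta K_1\cdots\Delta K_j)$ is a sum of at most $2^j$ products of one entry of each $K_1,\dots,K_j$, and an entry of $K_0\Delta K_1\cdots\Delta K_j$ is a sum of at most $2^j$ products of one entry of each $K_0,\dots,K_j$. The point in each case is to bound these entries without paying for a sum over $N$ indices.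

\emph{$X_E$ and $X_E^+$.} We have $N\eta\le1$, and $\operatorname{Tr}A(G\Delta)^jG=\sum_{\alpha\le k}a_\alpha((G\Delta)^jG)_{\alpha\alpha}$ is at most $k\|A\|2^jB^{j+1}$ in modulus. The same holds with $A_+$ in place of $A$.

\emph{$T_E$.} By cyclicity $\operatorname{Tr}(G\Delta)^jG=\operatorname{Tr}[(\Delta G)^{j-1}\Delta G^2]$. By \eqref{eq:ward} and the Ward identity, $\rho|(G^2)_{cd}|\le(\operatorname{Im}G_{cc}\operatorname{Im}G_{dd})^{1/2}\le B$ at $E+i\rho$. So $|\partial_t^jT_E|\le j!\,2^jB^j$.

\emph{$V_E$.} Apply Lemma~\ref{lem:tame}(a),(b).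

\emph{$Q_{E_1,E_2}$.} By \eqref{eq:ImG}, $Q$ is $(N\eta/L)^2\le L^{-2}$ times a combination of four traces $\operatorname{Tr}P^\circ G_1P^\circ G_2$, where $G_1$ is the resolvent at $z_{E_1}$ or $\bar z_{E_1}$ and $G_2$ at $z_{E_2}$ or $\bar z_{E_2}$. The $j$-th derivative is a bounded combination of traces $\operatorname{Tr}P^\circ(G_1\Delta)^{j_1}G_1P^\circ(G_2\Delta)^{j_2}G_2$ with $j_1+j_2=j$. If $j_1,j_2\ge1$, cyclicity turns this into
\[
\operatorname{Tr}\big[(\Delta G_1)^{j_1-1}\Delta\,(G_1P^\circ G_2)\,(\Delta G_2)^{j_2-1}\Delta\,(G_2P^\circ G_1)\big].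
\]
If $j_2=0$ it becomes $\operatorname{Tr}[(\Delta G_1)^{j-1}\Delta\,(G_1P^\circ G_2P^\circ G_1)]$, and the case $j_1=0$ is the same with the indices $1,2$ exchanged. Let $G,G',G''$ be any of these resolvents. By the Ward identity $\|G\mathbf e_c\|^2\le B/\eta$, and $(N\eta)^{-1}=N^{20\varepsilon}\le B$. Inserting $P^\circ=P-\frac LNI$ and using \eqref{eq:ward},
\[
|(GP^\circ G')_{cd}|\le\sum_{\gamma\le L}|G_{c\gamma}G'_{\gamma d}|+\frac LN|(GG')_{cd}|\le LB^2+\frac LN\frac B\eta\le2LB^2 .
\]
Next, $GP^\circ G'P^\circ G''=GPG'PG''-\frac LNGG'PG''-\frac LNGPG'G''+\frac{L^2}{N^2}GG'G''$. An entry of the first term is a sum of $L^2$ products of three entries, at most $L^2B^3$. An entry of the second is at most $\frac LN\sum_{\gamma\le L}|(GG')_{c\gamma}||G''_{\gamma d}|\le\frac LN\cdot L\cdot\frac B\eta\cdot B\le L^2B^3$, and the third is the transpose of a term of the same form. An entry of the fourth is at most $\frac{L^2}{N^2}\|G\mathbf e_c\|\,\|G'\|\,\|G''\mathbf e_d\|\le\frac{L^2}{N^2}\frac B{\eta^2}\le L^2B^3$. In the first case the trace is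 $O(B^{j-2}(2LB^2)^2)$, in the second $O(B^{j-1}\cdot4L^2B^3)$. So $|\partial_t^jQ|\le CB^{j+2}\le(CB^3)^j$.
\end{proof}

\subsection{The replacement}

Call a function $F=F_N$ of real symmetric $N\times N$ matrices \emph{admissible} if it is bounded and measurable and, for a constant $C$ independent of $N$, the function $t\mapsto F(R+t\Delta)$ is smooth, and is $C\beta^2B^3$-tame at every $t_0$ such that $R+t_0\Delta$ is $B$-bounded, for all $R$, all elementary $\Delta$ and all $B\ge N^{20\varepsilon}$. For $\nu>0$ and $s\in\mathbb R$ let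
\[
\phi_{s,\nu}(y)=1-\psi\big((y-s-\nu)/\nu\big),\qquad\text{so that}\quad\mathbf 1_{y\le s+\nu}\le\phi_{s,\nu}(y)\le\mathbf 1_{y\le s+2\nu}.
\]
By Lemmas~\ref{lem:tame} and \ref{lem:derivs} and by \eqref{eq:Qtrivial}, the functions
\begin{equation}\label{eq:admissible}
\phi_{s,\nu}\big(\operatorname{smax}_EX_E\big),\qquad\operatorname{smax}_EV_E,\qquad\operatorname{smax}_{E_1,E_2}Q_{E_1,E_2}
\end{equation}
are admissible, for fixed $\nu$ and arbitrary $s=s_N$. They need only one factor $\beta$; the second is used in Section~\ref{sec:poisson}.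

\begin{proposition}\label{prop:compare}
If $F$ is admissible, then $|\mathbb EF(H)-\mathbb EF(H')|\le N^{-1/8}$ for large $N$.
\end{proposition}

\begin{proof}
Pass from $H$ to $H'$ by replacing the entries $(\alpha,b)$, $\alpha\le b$, $\alpha\le L$, one at a time. There are at most $LN$ steps, $L$ of them on the diagonal. Every intermediate matrix is in $\mathcal W_N$, so Lemma~\ref{lem:good} applies to all of them uniformly. One step changes $R+v\Delta$ into $R+v'\Delta$, where $R,v,v'$ are independent. Let $f(t)=F(R+t\Delta)$.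

Let $\Omega$ be the event that $|v|,|v'|\le N^{-1/2+\varepsilon}$ and $R+v\Delta$ satisfies $\mathcal G$. As $\mathbb P(|\sqrt Nv|>N^\varepsilon)\le M_pN^{-p\varepsilon}$ for every $p$, and the same for $v'$, the event $\Omega$ holds w.o.p. On $\Omega$ let $|t|\le N^{-1/2+\varepsilon}$, let $G^t$ be the resolvent of $R+t\Delta$ at $E+i\eta_0$ with $E\in\mathcal E$, and let $\Phi=\max_{c,d}|G^t_{cd}|$. The resolvent identity $G^t=G^v-(t-v)G^v\Delta G^t$ gives $\Phi\le2+2N^{-1/2+\varepsilon}\cdot2\cdot2\Phi$, so $\Phi\le3$. Hence $R+t\Delta$ is $N^{22\varepsilon}$-bounded and $f$ is $CN^{68\varepsilon}$-tame at $t$. For all realizations and all $t\in\mathbb R$, the choice $B=N^2$ shows that $f$ is $N^7$-tame.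

For an off-diagonal step, Taylor's formula gives
\[
f(v)=f(0)+vf'(0)+\tfrac12v^2f''(0)+\mathcal R,\qquad|\mathcal R|\le\tfrac16|v|^3\sup_{|t|\le|v|}|f'''(t)|,
\]
and the same with $v'$. The coefficients $f(0),f'(0),f''(0)$ are bounded functions of $R$, and $v,v'$ are independent of $R$ with mean $0$ and variance $1/N$. So the terms of order $0,1,2$ have the same expectation for $v$ and $v'$. Splitting along $\Omega$,
\[
\mathbb E|\mathcal R|\le CN^{204\varepsilon}\,\mathbb E|v|^3+N^{21}(\mathbb Ev^6)^{1/2}\,\mathbb P(\Omega^c)^{1/2}=O(N^{204\varepsilon-3/2}),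
\]
and the remainder for $v'$ obeys the same bound. For a diagonal step the variances may differ, so we stop one order earlier: $f(v)=f(0)+vf'(0)+\mathcal R$ with $|\mathcal R|\le\frac12v^2\sup_{|t|\le|v|}|f''(t)|$ and $\mathbb E|\mathcal R|\le CN^{136\varepsilon}\mathbb Ev^2+N^{14}(\mathbb Ev^4)^{1/2}\mathbb P(\Omega^c)^{1/2}=O(N^{136\varepsilon-1})$. The total change is $O(LN\cdot N^{204\varepsilon-3/2}+LN^{136\varepsilon-1})=O(N^{-1/4+204\varepsilon})$, and $\frac14-204\varepsilon>\frac18$.
\end{proof}

\section{The partially invariant matrix}\label{sec:Hprime}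

In this section $\lambda_i$, $\mathbf u_i$, $\mathbf x_i$ and $\Sigma$ refer to $H'$, with a measurable choice of eigenbasis.

\subsection{Almost orthogonality}

\begin{lemma}\label{lem:SigmaHprime}
With probability tending to $1$, $\max_{i,j}|\Sigma_{ij}-\delta_{ij}|\le\vartheta:=2N^{-\varepsilon/8}$.
\end{lemma}

\begin{proof}
For $H$, Lemma~\ref{lem:sampling} and the first bound of Lemma~\ref{lem:det}(b) give w.o.p.\ $Q_*(H)\le4N^{4\varepsilon}L^{-1}(2N^\varepsilon)^2$. With \eqref{eq:Qtrivial} on the exceptional event, $\mathbb EQ_*(H)\le20N^{6\varepsilon}L^{-1}$. By Proposition~\ref{prop:compare} for $\operatorname{smax}Q$,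
\[
\mathbb EQ_*(H')\le\mathbb EQ_*(H)+O(N^{-\varepsilon}\log N)+N^{-1/8}\le N^{-\varepsilon/2}.
\]
By Markov's inequality $Q_*(H')\le N^{-\varepsilon/4}$ with probability at least $1-N^{-\varepsilon/4}$. If also $\|H'\|\le3$, let $E_1,E_2\in\mathcal E$ be nearest to $\lambda_i,\lambda_j$. Then $\omega_i(E_1),\omega_j(E_2)\ge\frac12$, and keeping one term of $Q_{E_1,E_2}$ gives $\frac14(\Sigma_{ij}-\delta_{ij})^2\le N^{-\varepsilon/4}$.
\end{proof}

The transfer has weakened the bound from about $L^{-1/2}$ to $N^{-\varepsilon/8}$, but $\vartheta\log N\to0$ is all that Section~\ref{sec:idea} asks for. Let $\Xi$ be the event that $\|H'\|\le3$, that $\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)\le2N$ for $|E|\le5$, that (i) and (ii) of Corollary~\ref{cor:gaps} hold, and that the bound of Lemma~\ref{lem:SigmaHprime} holds. It is determined by $H'$, and $\mathbb P(\Xi)\to1$.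

\subsection{Conditionally Gaussian coordinates}

Let $\mathbf g$ be an $L\times k$ matrix and $\mathbf g'$ an $L\times(L-k)$ matrix with i.i.d.\ $N(0,1)$ entries, independent of each other and of $H'$. The columns of $U=\mathbf g(\mathbf g^T\mathbf g)^{-1/2}$ are orthonormal. Complete them to an orthogonal matrix $O^T=[U,U']$ by applying the Gram--Schmidt procedure to the columns of $U$ followed by those of $\mathbf g'$. For fixed $O_0\in O(L)$, replacing $(\mathbf g,\mathbf g')$ by $(O_0\mathbf g,O_0\mathbf g')$ preserves the law and replaces $O^T$ by $O_0O^T$. So the law of $O^T$ is invariant under left multiplication, and $O$ is Haar distributed. Let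
\[
\widetilde H=(O\oplus I)\,H'\,(O\oplus I)^T .
\]
By \eqref{eq:invariance} and independence, $\widetilde H\overset d=H'$. The matrix $\widetilde H$ has the eigenvalues $\lambda_i$ of $H'$ and the eigenbasis $\tilde{\mathbf u}_i=(O\oplus I)\mathbf u_i$, whose first $k$ coordinates form the vector $U^T\mathbf x_i$. Put
\[
\mathbf y_i=\sqrt{N/L}\;\mathbf g^T\mathbf x_i\in\mathbb R^k,\qquad J=(L^{-1}\mathbf g^T\mathbf g)^{-1/2},
\]
so that $\sqrt N\,U^T\mathbf x_i=J\mathbf y_i$. Let $A_k$ and $A_{k,+}$ be the upper left $k\times k$ blocks of $A$ and $A_+$. The quadratic forms of the basis $(\tilde{\mathbf u}_i)$ and their Gaussian approximations are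
\[
\tilde q_i=\mathbf y_i^TJA_kJ\mathbf y_i,\quad\tilde q_i^+=\mathbf y_i^TJA_{k,+}J\mathbf y_i,\qquad\hat q_i=\mathbf y_i^TA_k\mathbf y_i,\quad\hat q_i^+=\mathbf y_i^TA_{k,+}\mathbf y_i .
\]
Conditionally on $H'$, the family $(\mathbf y_i)$ is centered Gaussian with $\mathbb E[y_i(\alpha)y_j(\alpha')\mid H']=\delta_{\alpha\alpha'}\Sigma_{ij}$.

\begin{lemma}\label{lem:tildehat}
With conditional probability tending to $1$, uniformly over $H'\in\Xi$,
\begin{equation}\label{eq:tildehat}
\max_i|\tilde q_i-\hat q_i|\le N^{-1/17},\qquad\max_i|\tilde q_i^+-\hat q_i^+|\le N^{-1/17},\qquad\max_i\tilde q_i^+\le C\log N .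
\end{equation}
\end{lemma}

\begin{proof}
The entries of $K=L^{-1}\mathbf g^T\mathbf g-I$ are centered with variance at most $2/L$, so $\mathbb E\|K\|^2\le2k^2/L$ and $\mathbb P(\|K\|>N^{-1/16})\le2k^2N^{1/8}/L\to0$. The function $h(y)=(1+y)^{-1/2}-1$ satisfies $|h(y)|\le|y|$ for $|y|\le\frac12$: it is convex with $h(0)=0$, $h'(0)=-\frac12$ and $h(-\frac12)<\frac12$. So $\|K\|\le N^{-1/16}$ implies $\|J-I\|\le N^{-1/16}$. Since $\Sigma_{ii}\le2$ on $\Xi$, $\mathbb P(y_i(\alpha)^2>8\log N\mid H')\le2N^{-2}$, and a union bound over $Nk$ pairs gives $\max_i|\mathbf y_i|^2\le8k\log N$ with probability $1-O(N^{-1})$. On these events $\|JA_kJ-A_k\|\le3\|A\|N^{-1/16}$, the same holds for $A_{k,+}$, and $\|J\|\le2$. This gives \eqref{eq:tildehat}.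
\end{proof}

The next lemma is the general form of the two-point computation in Section~\ref{sec:idea}. The additive error is far below the probabilities of order $N^{-p}$ that we need.

\begin{lemma}\label{lem:indep}
Fix $p\ge1$ and let $\mathbb P_0$ be the standard Gaussian law on $(\mathbb R^k)^p$. Uniformly over $H'\in\Xi$, distinct indices $i_1,\dots,i_p$ and Borel sets $\mathcal B\subset(\mathbb R^k)^p$,
\[
\mathbb P\big((\mathbf y_{i_1},\dots,\mathbf y_{i_p})\in\mathcal B\mid H'\big)=\big(1+O(\vartheta\log N)\big)\,\mathbb P_0(\mathcal B)+O(N^{-2p}).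
\]
\end{lemma}

\begin{proof}
The vector $Y=(\mathbf y_{i_1},\dots,\mathbf y_{i_p})$ has covariance $\Sigma_p\otimes I_k$, where $\Sigma_p$ is a $p\times p$ principal submatrix of $\Sigma$ and $\|\Sigma_p-I\|\le p\vartheta$. Its density with respect to $\mathbb P_0$ is
\[
(\det\Sigma_p)^{-k/2}\exp\Big(-\tfrac12Y^T\big((\Sigma_p^{-1}-I)\otimes I_k\big)Y\Big).
\]
Since $\det\Sigma_p=1+O(\vartheta)$ and $\|\Sigma_p^{-1}-I\|\le2p\vartheta$, this density is $1+O(\vartheta\log N)$ on $\{|Y|^2\le16p\log N\}$. Under both laws the covariance is at most $2I$, so $\mathbb Ee^{|Y|^2/8}\le2^{pk/2}$ and the complement has probability at most $2^{pk/2}N^{-2p}$.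
\end{proof}

\begin{lemma}\label{lem:gumbeltilde}
If $x_N\to x\in\mathbb R$, then $\mathbb P\big(\max_i\tilde q_i\le s_N(x_N)\big)\to\exp(-e^{-x})$.
\end{lemma}

\begin{proof}
Let $x_N'\to x$ and $\mathcal N=\#\{i:\hat q_i>s_N(x_N')\}$. Write $(n)_p=n(n-1)\cdots(n-p+1)$. Then $(\mathcal N)_p$ counts the ordered $p$-tuples of distinct indices at which $\hat q_i>s_N(x_N')$. Under $\mathbb P_0$ the corresponding forms are independent copies of $q^{\mathrm G}$. Summing Lemma~\ref{lem:indep} over the $(N)_p$ tuples and using Lemma~\ref{lem:tail},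
\[
\mathbb E[(\mathcal N)_p\mid H']=(1+o(1))\,(N)_p\,\mathbb P\big(q^{\mathrm G}>s_N(x_N')\big)^p+O(N^{-p})\longrightarrow e^{-px}
\]
uniformly on $\Xi$. The Bonferroni inequalities say that the partial sums of the inclusion--exclusion series alternate around the true value: for every $n$,
\[
\sum_{p=0}^{2n+1}\frac{(-1)^p}{p!}\mathbb E[(\mathcal N)_p\mid H']\le\mathbb P(\mathcal N=0\mid H')\le\sum_{p=0}^{2n}\frac{(-1)^p}{p!}\mathbb E[(\mathcal N)_p\mid H'].
\]
Letting $N\to\infty$ and then $n\to\infty$ gives $\mathbb P(\mathcal N=0\mid H')\to\exp(-e^{-x})$ uniformly on $\Xi$, and so $\mathbb P(\max_i\hat q_i\le s_N(x_N'))\to\exp(-e^{-x})$. Apply this with $x_N'=x_N\pm N^{-1/17}/(2a)$ and use \eqref{eq:tildehat}.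
\end{proof}

\subsection{Close eigenvalues and large values do not meet}

For $\widetilde H$ the positions of the close pairs are determined by $H'$, while the coordinates $\mathbf y_i$ are Gaussian given $H'$. So the number of close pairs can be multiplied by the probability of a large value. Part (ii) of Corollary~\ref{cor:gaps} keeps the number of eigenvectors that add up in $X_E^+$ bounded, so that the sum still has the tail exponent of a single Gaussian square, up to $\varepsilon$.

\begin{lemma}\label{lem:V}
$\mathbb P\big(V_*(H')>0\big)\to0$.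
\end{lemma}

\begin{proof}
As $\widetilde H\overset d=H'$, we may work with $\widetilde H$, on $\Xi$ and on the event \eqref{eq:tildehat}. The hypothesis of Lemma~\ref{lem:det}(b) concerns only the eigenvalues and is part of $\Xi$. Suppose $V_E(\widetilde H)>0$ for some $E\in\mathcal E$, so $T_E>\frac32$ and $X_E^+>s_0-1$. If at most one index had $|\lambda_j-E|\le\kappa$, Lemma~\ref{lem:det}(b) would give $T_E\le1+4N^\varepsilon\rho^2/\kappa^2=1+4N^{-5\varepsilon}<\frac32$. So there is $i$ with $|\lambda_i-E|\le\kappa$ and $|\lambda_{i+1}-E|\le\kappa$, and $i$ belongs to $\mathcal I=\{i:\lambda_{i+1}-\lambda_i\le2\kappa\}$. Let $\mathcal C_i=\{j:|\lambda_j-\lambda_i|\le2\kappa\}$. These are consecutive indices whose eigenvalues lie in an interval of length $4\kappa$, so $|\mathcal C_i|\le\ell_0$ by (ii). Every $j\notin\mathcal C_i$ has $|\lambda_j-E|>\kappa$. By Lemma~\ref{lem:det}(b), \eqref{eq:tildehat} and $\hat q_j^+\le a|\mathbf y_j|^2$,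
\[
s_0-1<X_E^+\le\sum_{j\in\mathcal C_i}\tilde q_j^++C\log N\cdot4N^\varepsilon\frac{\eta^2}{\kappa^2}\le a\sum_{j\in\mathcal C_i}|\mathbf y_j|^2+\ell_0N^{-1/17}+CN^{-27\varepsilon}\log N .
\]
Hence $a\sum_{j\in\mathcal C_i}|\mathbf y_j|^2\ge s_0-2$ for some $i\in\mathcal I$. Given $H'\in\Xi$, the vector $(\mathbf y_j)_{j\in\mathcal C_i}$ is Gaussian of dimension at most $\ell_0k$ with covariance at most $(1+\ell_0\vartheta)I$. Let $\theta=1-\varepsilon$; then $\theta(1+\ell_0\vartheta)\le1-\varepsilon/2$ for large $N$. Markov's inequality for $\exp(\frac\theta2\sum_j|\mathbf y_j|^2)$ gives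
\[
\mathbb P\Big(a\sum_{j\in\mathcal C_i}|\mathbf y_j|^2\ge s_0-2\,\Big|\,H'\Big)\le e^{-\theta(s_0-2)/(2a)}\,(\varepsilon/2)^{-\ell_0k/2}\le CN^{-(1-\varepsilon)^2}\le CN^{-1+2\varepsilon}.
\]
The sets $\mathcal I$ and $\mathcal C_i$ are determined by $H'$, and $|\mathcal I|\le N^{1-4\varepsilon}$ by (i). The union bound over $i\in\mathcal I$ is $O(N^{-2\varepsilon})$.
\end{proof}

\section{Proof of Theorem~\ref{thm:gumbel}}\label{sec:proof}

The proof follows the chain $\max_i\tilde q_i\approx X_*(\widetilde H)\overset d=X_*(H')\approx X_*(H)\approx\max_iq_i$, where the outer approximations come from Lemma~\ref{lem:link} and the middle one from Proposition~\ref{prop:compare}. Call a matrix \emph{regular} if it satisfies $\mathcal G$ and $V_*<1$. For fixed $x$ we have $s_N(x)-s_0=2a\varepsilon\log N+O(\log\log N)\to\infty$, so Lemma~\ref{lem:link} applies at all levels within bounded distance of $s_N(x)$.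

\medskip\noindent\emph{Step 1: $\widetilde H$ and $H$ are regular with probability tending to $1$.} The event $\mathcal G$ holds w.o.p.\ for $H$ and for $\widetilde H\overset d=H'$. Lemma~\ref{lem:V} settles $\widetilde H$. For $H$, Proposition~\ref{prop:compare} and $0\le V_*\le1$ give
\[
\mathbb P\big(V_*(H)=1\big)\le\mathbb E\operatorname{smax}_EV_E(H)\le\mathbb E\operatorname{smax}_EV_E(H')+N^{-1/8}\le\mathbb P\big(V_*(H')>0\big)+o(1)\longrightarrow0 .
\]

\noindent\emph{Step 2: the law of $X_*(H')$.} Apply Lemma~\ref{lem:link} to $\widetilde H$ with the eigenbasis $(\tilde{\mathbf u}_i)$. By Step~1,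
\[
\mathbb P\big(\max_i\tilde q_i\le s_N(x)-N^{-\varepsilon}\big)-o(1)\le\mathbb P\big(X_*(\widetilde H)\le s_N(x)\big)\le\mathbb P\big(\max_i\tilde q_i\le s_N(x)+N^{-\varepsilon}\big)+o(1).
\]
Both bounds tend to $\exp(-e^{-x})$ by Lemma~\ref{lem:gumbeltilde}. Since $X_*$ is a function of the matrix alone, $\mathbb P(X_*(H')\le s_N(x))\to\exp(-e^{-x})$ for every $x$.

\medskip\noindent\emph{Step 3: the law of $X_*(H)$.} Fix $\nu>0$ and let $\mathcal M=\operatorname{smax}_EX_E$, so $X_*\le\mathcal M\le X_*+\nu$ for large $N$. Then $\mathbf 1_{X_*\le s}\le\phi_{s,\nu}(\mathcal M)\le\mathbf 1_{X_*\le s+2\nu}$, and Proposition~\ref{prop:compare} gives, for every $s$,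
\[
\mathbb P\big(X_*(H)\le s\big)\le\mathbb P\big(X_*(H')\le s+2\nu\big)+N^{-1/8},\qquad\mathbb P\big(X_*(H')\le s-2\nu\big)\le\mathbb P\big(X_*(H)\le s\big)+N^{-1/8},
\]
the second inequality by using $\phi_{s-2\nu,\nu}$. Take $s=s_N(x)$, so $s\pm2\nu=s_N(x\pm\nu/a)$. By Step~2 all limit points of $\mathbb P(X_*(H)\le s_N(x))$ lie between $\exp(-e^{-(x-\nu/a)})$ and $\exp(-e^{-(x+\nu/a)})$. Letting $\nu\downarrow0$ gives $\mathbb P(X_*(H)\le s_N(x))\to\exp(-e^{-x})$ for every $x$. By monotonicity and continuity of the limit, the same holds at the levels $s_N(x)\pm N^{-\varepsilon}$.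

\medskip\noindent\emph{Step 4: back to eigenvectors.} By Step~1 and Lemma~\ref{lem:link} for $H$,
\[
\mathbb P\big(X_*(H)\le s_N(x)-N^{-\varepsilon}\big)-o(1)\le\mathbb P\big(\max_iq_i\le s_N(x)\big)\le\mathbb P\big(X_*(H)\le s_N(x)+N^{-\varepsilon}\big)+o(1),
\]
and both bounds tend to $\exp(-e^{-x})$ by Step~3. This proves Theorem~\ref{thm:gumbel}. \hfill$\square$

\section{Poisson statistics: proof of Theorem~\ref{thm:poisson}}\label{sec:poisson}

The chain of approximations is the same. Two things are new: for $\widetilde H$ we need joint counts in boxes, and for the comparison we need a smooth substitute for the $p$-th largest value in a spectral window.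

\subsection{Counts for $\widetilde H$}

We recall two standard facts. The semicircle law says that for a sequence in $\mathcal W_N$ and every interval $I$, possibly degenerate, $N^{-1}\#\{i:\lambda_i\in I\}\to\varrho(I)$ in probability; it follows from \eqref{eq:locallaw}, which gives $N^{-1}\operatorname{Tr}G(z)\to m_{\mathrm{sc}}(z)$ in probability for each fixed $z$ in the upper half plane, together with the fact that $\varrho$ has no atoms. The method of moments says that if nonnegative integer-valued variables $\mathcal N_1,\dots,\mathcal N_n$, depending on $N$, satisfy $\mathbb E\prod_c(\mathcal N_c)_{p_c}\to\prod_c\sigma_c^{p_c}$ for all $p_1,\dots,p_n\ge0$, then they converge jointly in law to independent Poisson variables with means $\sigma_c$.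

\begin{lemma}\label{lem:poissontilde}
The conclusion of Theorem~\ref{thm:poisson} holds for $\widetilde\Pi_N=\sum_i\delta_{(\lambda_i,\,\tilde q_i/(2a)-b_N)}$, for arbitrary intervals $I_1,\dots,I_n$.
\end{lemma}

\begin{proof}
The endpoints of the $I_j$ cut $\mathbb R$ into finitely many points and open intervals, and the levels $x_j$ cut $(\min_jx_j,\infty)$ into intervals $(x,x']$ and one half-line. Each $I_j\times(x_j,\infty)$ is a disjoint union of products of such pieces. So it suffices to show that for finitely many disjoint boxes $\mathcal B_c=I_c'\times\mathcal J_c$, with $I_c'$ an interval and $\mathcal J_c=(x_c',x_c'']$ or $(x_c',\infty)$, the counts $\widetilde\Pi_N(\mathcal B_c)$ converge jointly to independent Poisson variables with means $\sigma_c=\varrho(I_c')\int_{\mathcal J_c}e^{-x}dx$.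

Let $\mathcal N_c$ be the corresponding counts with $\hat q_i$ in place of $\tilde q_i$, and $N_c=\#\{i:\lambda_i\in I_c'\}$. By the semicircle law for $H'$ there is $\epsilon_N\to0$ such that the event $\Xi'=\Xi\cap\{|N_c/N-\varrho(I_c')|\le\epsilon_N\ \forall c\}$ has probability tending to $1$. Fix $(p_c)$ with $\sum_cp_c=p$. The product $\prod_c(\mathcal N_c)_{p_c}$ counts families consisting of an ordered $p_c$-tuple of distinct indices with points in $\mathcal B_c$, for each $c$. A point lies in at most one box, so all $p$ indices are distinct. Given $H'$, the number of families of $p$ distinct indices with eigenvalues in the prescribed $I_c'$ is $\prod_cN_c^{p_c}+O(N^{p-1})$. By Lemma~\ref{lem:indep}, each is counted with conditional probability $(1+o(1))\prod_c\pi_c^{p_c}+O(N^{-2p})$, where $\pi_c=\mathbb P(q^{\mathrm G}/(2a)-b_N\in\mathcal J_c)$ and $N\pi_c\to\int_{\mathcal J_c}e^{-x}dx$ by Lemma~\ref{lem:tail}. Hence $\mathbb E[\prod_c(\mathcal N_c)_{p_c}\mid H']\to\prod_c\sigma_c^{p_c}$ uniformly on $\Xi'$. By the method of moments the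 conditional laws of $(\mathcal N_c)$ converge along every sequence of realizations of $H'$ in $\Xi'$, hence uniformly on $\Xi'$, and so the unconditional laws converge.

On the event \eqref{eq:tildehat}, $\mathcal N_c=\widetilde\Pi_N(\mathcal B_c)$ for all $c$ unless some $\hat q_i$ lies within $N^{-1/17}$ of a level $s_N(x)$, with $x$ one of the finitely many endpoints of the $\mathcal J_c$. By Lemma~\ref{lem:indep} with $p=1$, the conditional expected number of such $i$ is $(1+o(1))N\,\mathbb P(|q^{\mathrm G}-s_N(x)|\le N^{-1/17})+O(N^{-1})$ uniformly on $\Xi$, and this tends to $e^{-x}-e^{-x}=0$ by Lemma~\ref{lem:tail}.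
\end{proof}

\subsection{Order statistics through the resolvent}

For an interval $I$ and $p\ge1$ let $q_I^{(p)}$ be the $p$-th largest of the numbers $q_i$ with $\lambda_i\in I$, and $-\infty$ if there are fewer than $p$ such indices. Then $\Pi_N(I\times(x,\infty))<p$ if and only if $q_I^{(p)}\le s_N(x)$. A single large $q_i$ makes $X_E$ large at many neighboring grid points, so $p$ large values must be detected at $p$ separated points. For nondegenerate $I\subset[-4,4]$ let
\[
Y_{I,p}=\max\Big\{\min_{c\le p}X_{E_c}:\ E_1,\dots,E_p\in\mathcal E\cap I,\ |E_c-E_d|\ge r/2\text{ for }c\ne d\Big\}.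
\]
The family of tuples is nonempty for large $N$. Both $q_I^{(p)}$ and $Y_{I,p}$ are nondecreasing in $I$. If $I$ has endpoints $e_-<e_+$, let $I^\varsigma=(e_--\varsigma,e_++\varsigma)$ for small real $\varsigma$, so that $(I^\varsigma)^{\varsigma'}=I^{\varsigma+\varsigma'}$ and $I^0\subset I$.

\begin{lemma}\label{lem:order}
Fix $p\ge1$, $\varsigma>0$ and a nondegenerate interval $I$ with $I^\varsigma\subset[-4,4]$. For large $N$, every regular matrix, every orthonormal eigenbasis and every $s\ge s_0+1$,
\[
Y_{I^\varsigma,p}\le s\ \Longrightarrow\ q_I^{(p)}\le s+N^{-\varepsilon},\qquad q_{I^\varsigma}^{(p)}\le s\ \Longrightarrow\ Y_{I,p}\le s+N^{-\varepsilon}.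
\]
\end{lemma}

\begin{proof}
We prove the contrapositives; let $s'=s+N^{-\varepsilon}$. Suppose $q_{i_1},\dots,q_{i_p}>s'$ with distinct indices and $\lambda_{i_c}\in I$. Let $E_c\in\mathcal E$ be nearest to $\lambda_{i_c}$; then $E_c\in I^\varsigma$ since $N^{-10}<\varsigma$. By Lemma~\ref{lem:link}(a), $X_{E_c}>s$ and $|\lambda_{i_d}-E_c|>r$ for $d\ne c$, so $|E_d-E_c|>r-N^{-10}\ge r/2$. Thus $Y_{I^\varsigma,p}>s$. Conversely, suppose $X_{E_1},\dots,X_{E_p}>s'$ for an allowed tuple in $I$. By Lemma~\ref{lem:link}(b) there are $i_c$ with $|\lambda_{i_c}-E_c|<r/4$ and $q_{i_c}>s$. If $i_c=i_d$ with $c\neq d$ then $|E_c-E_d|<r/2$, which is excluded. So the indices are distinct, $\lambda_{i_c}\in I^\varsigma$, and $q_{I^\varsigma}^{(p)}>s$.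
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poisson}]
Since $\|H\|\le3$ w.o.p.\ and $\varrho$ is supported in $[-2,2]$, we may replace $I_j$ by $I_j\cap[-3.5,3.5]$. If this intersection is empty or a point, then $I_j$ does not meet $[-3,3]$, both counts vanish (w.o.p.\ for $\Pi_N$, almost surely for $\Pi$), and we drop $j$. So let all $I_j\subset[-3.5,3.5]$ be nondegenerate. The counts are integer-valued, so it suffices to show for fixed $p_1,\dots,p_n\ge1$, with $s_j=s_N(x_j)$, that
\begin{equation}\label{eq:goal}
\mathbb P\big(q_{I_j}^{(p_j)}\le s_j\ \forall j\big)\longrightarrow\mathbb P\big(\Pi(I_j\times(x_j,\infty))<p_j\ \forall j\big).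
\end{equation}

Let $\widehat Y_{I,p}$ be obtained from $Y_{I,p}$ by replacing the minimum by $-\operatorname{smax}_{c\le p}(-X_{E_c})$ and the maximum by $\operatorname{smax}$ over the at most $|\mathcal E|^p$ tuples. Then $|\widehat Y_{I,p}-Y_{I,p}|\le\beta^{-1}(\log p+p\log|\mathcal E|)=o(1)$. By Lemma~\ref{lem:derivs}, Lemma~\ref{lem:tame}(c) applied twice, and Lemma~\ref{lem:tame}(a),(b), for fixed $\nu>0$, fixed nondegenerate intervals $I_j'\subset[-4,4]$ and arbitrary levels $s_j'$, the product $F=\prod_j\phi_{s_j',\nu/2}(\widehat Y_{I_j',p_j})$ is admissible. For large $N$ it equals $1$ if $Y_{I_j',p_j}\le s_j'$ for all $j$, and it vanishes unless $Y_{I_j',p_j}\le s_j'+2\nu$ for all $j$. Proposition~\ref{prop:compare} and $\widetilde H\overset d=H'$ give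
\begin{equation}\label{eq:Ycompare}
\mathbb P\big(Y_{I_j',p_j}(K)\le s_j'\ \forall j\big)\le\mathbb P\big(Y_{I_j',p_j}(K')\le s_j'+2\nu\ \forall j\big)+N^{-1/8}
\end{equation}
for $(K,K')=(H,\widetilde H)$ and for $(K,K')=(\widetilde H,H)$.

Fix a small $\varsigma>0$, and let $\tilde q_I^{(p)}$ be the order statistics of the $\tilde q_i$. By Step~1 of Section~\ref{sec:proof}, $H$ and $\widetilde H$ are regular with probability tending to $1$. For the upper bound, if $H$ is regular and $q_{I_j}^{(p_j)}\le s_j$, then $Y_{I_j^{-\varsigma},p_j}(H)\le s_j+N^{-\varepsilon}$ by the second implication of Lemma~\ref{lem:order} for the interval $I_j^{-\varsigma}$, because $(I_j^{-\varsigma})^\varsigma\subset I_j$. Then \eqref{eq:Ycompare} passes to $\widetilde H$ at the levels $s_j+N^{-\varepsilon}+2\nu$, and the first implication for the interval $I_j^{-2\varsigma}$ gives $\tilde q^{(p_j)}_{I_j^{-2\varsigma}}\le s_j+2N^{-\varepsilon}+2\nu\le s_j+3\nu$. For the lower bound, if $\widetilde H$ is regular and $\tilde q^{(p_j)}_{I_j^{2\varsigma}}\le s_j-3\nu$,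 the second implication for $I_j^\varsigma$ gives $Y_{I_j^\varsigma,p_j}(\widetilde H)\le s_j-3\nu+N^{-\varepsilon}$. Then \eqref{eq:Ycompare} passes to $H$ at the levels $s_j-\nu+N^{-\varepsilon}$, and the first implication for $I_j$ gives $q_{I_j}^{(p_j)}\le s_j-\nu+2N^{-\varepsilon}\le s_j$. Altogether,
\[
\mathbb P\big(\tilde q^{(p_j)}_{I_j^{2\varsigma}}\le s_j-3\nu\ \forall j\big)-o(1)\le\mathbb P\big(q^{(p_j)}_{I_j}\le s_j\ \forall j\big)\le\mathbb P\big(\tilde q^{(p_j)}_{I_j^{-2\varsigma}}\le s_j+3\nu\ \forall j\big)+o(1).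
\]
By Lemma~\ref{lem:poissontilde} the outer probabilities converge to the right side of \eqref{eq:goal} with the boxes replaced by $I_j^{2\varsigma}\times(x_j-\frac{3\nu}{2a},\infty)$ and by $I_j^{-2\varsigma}\times(x_j+\frac{3\nu}{2a},\infty)$. The intensity of $\Pi$ is absolutely continuous, so the expected number of points of $\Pi$ in the larger box but not in the smaller one tends to $0$ as $\varsigma,\nu\downarrow0$. Since $I_j\times(x_j,\infty)$ lies between the two boxes, both limits tend to the right side of \eqref{eq:goal}.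
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGK}
Benaych-Georges and Knowles, \emph{Lectures on the local semicircle law for Wigner matrices}, Panoramas et Synth\`eses 53 (2018).

\bibitem{EM}
L\'aszl\'o Erd\H{o}s, Benjamin McKenna, \emph{Extremal statistics of quadratic forms of GOE/GUE eigenvectors}, arXiv:2208.12206 (2022).

\bibitem{Hoe}
Hoeffding, 1963 (inequality for sampling without replacement).

\end{thebibliography}
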